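
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Coexistence in multi-type competing urn schemes\\ on hypercubes and tori}


\begin{abstract}
In the competing urn scheme, balls of $K$ types sit at the vertices of a finite connected graph. Each ball, at rate one, sends a copy of itself to every neighboring vertex, and balls of different types annihilate one-for-one. It was asked whether, for every $K\ge 3$, only one type survives almost surely on hypercubes and on discrete tori. We show that the answer is no in both cases. For instance, three types can coexist forever with positive probability on $\{0,1\}^n$ for every $n\ge5$ and on $(\mathbb Z/m\mathbb Z)^d$ for all $m\ge3$, $d\ge8$. The proof gives a general criterion for coexistence: a static picture on the graph, in which islands of different types grow at the same exponential rate and are separated by vertices at which every type supplies less than half of the balls arriving from the islands.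
\end{abstract}

\section{The question and the results}

\subsection{The model}
Let $G$ be a finite connected simple graph and let $K\ge2$. Each vertex holds an urn. An urn contains finitely many balls, possibly none, and all balls in one urn have the same \emph{type}, an element of $\{1,\dots,K\}$. Each ball carries an independent Poisson clock of rate one. When the clock of a ball of type $j$ at $v$ rings, we say that the ball is \emph{selected}, and one new ball of type $j$ is sent to each neighbor $u$ of $v$. If the urn at $u$ is empty or contains balls of type $j$, the new ball joins it. If the urn at $u$ contains balls of a type $i\ne j$, the new ball and one ball of type $i$ annihilate each other.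

One selection changes the content of a given urn by at most one ball. If $x$ balls are present, selections occur at rate $x$ and each adds at most $\Delta$ balls, where $\Delta$ is the maximum degree; hence there is no explosion. Looking only at the successive selections gives the equivalent discrete-time scheme, in which at each step a uniformly random ball is selected.

A type \emph{survives} if balls of that type are present at all times. There is \emph{a single surviving type} if from some finite time on balls of exactly one type remain. We say that $k$ given types \emph{coexist} if all of them survive. A type that is absent at the start never appears, so coexistence of $k$ types in the $k$-type scheme gives coexistence of $k$ types in the $K$-type scheme for every $K\ge k$.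

\subsection{What one would guess}
For $K=2$ it is known that, on every finite connected graph and from every nonzero initial configuration, almost surely a single type survives. There is a good reason to expect this. Count balls of type 1 as $+1$ and balls of type 2 as $-1$, and let $X_v$ be the signed content of $v$. A selected ball adds its sign to every neighbor, whatever is there, so the expected change is linear: $X_v$ has drift $\sum_{u\sim v}X_u$. If $h>0$ is the top eigenvector of the adjacency matrix of $G$, with eigenvalue $\Lambda$, then $e^{-\Lambda t}\sum_v h(v)X_v(t)$ is a martingale. The other eigendirections grow more slowly, so one expects the sign of the limit to decide which type takes over the whole graph.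

For $K\ge3$ this linear structure is lost. To a vertex holding type 1, balls of types 2 and 3 act alike, although they also annihilate each other. It is known that for $K\ge3$ there are finite connected graphs on which types coexist with positive probability, but also that on the path and on the cycle a single type survives almost surely from every nonzero initial configuration, for every $K\geq 3$. Hypercubes and tori are as symmetric as cycles and much better connected, and no vertex of them offers an obvious refuge to a losing type. So one may guess that again a single type survives. Ahlberg and Fransson \cite{AF} pose the question.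

\medskip
\noindent\textbf{Question.} Is it true that for every $K\ge3$ and every nonzero initial configuration, the $K$-type competing urn scheme on the hypercube $\{0,1\}^n$ and on the torus $(\mathbb Z/m\mathbb Z)^d$ almost surely has a single surviving type?

\medskip
Here edges of $\{0,1\}^n$, $n\ge1$, join vectors differing in exactly one coordinate, and $(\mathbb Z/m\mathbb Z)^d$, with $d\ge2$ and $m\ge3$, has nearest-neighbor edges. We write $\mathbb Z/m$ for $\mathbb Z/m\mathbb Z$. The answer is no, for hypercubes and for tori.

\subsection{Results}

\begin{theorem}[hypercubes]\label{thm:cube}
Let $n=4$ and $k=4$, or let $n\ge5$ and $3\le k\le 2^{n-2}$. For every $K\ge k$ there are initial configurations of the $K$-type scheme on $\{0,1\}^n$ from which, with positive probability, $k$ types coexist. One of them consists of only $2^{n-2}$ balls, of exactly $k$ types, and all these types survive with positive probability.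
\end{theorem}

We say that \emph{single survival fails} on a graph for a given $K$ if there is a nonzero initial configuration of the $K$-type scheme from which, with positive probability, at least two types coexist. So single survival fails on every hypercube with $n\ge5$ for every $K\ge3$, and on $\{0,1\}^4$ for every $K\ge4$.

\begin{theorem}[tori]\label{thm:torus}
On $(\mathbb Z/m)^d$ there are initial configurations of the $K$-type scheme from which, with positive probability, at least three types coexist, in each of the following cases:
\begin{enumerate}
\item[(a)] $4\mid m$, $d\ge2$, $K\ge4$; also $K\ge3$ if $12\mid m$;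
\item[(b)] $4\mid m$, $d\ge3$, $K\ge3$;
\item[(c)] $m$ even, $d\ge3$, $K\ge6$;
\item[(d)] $m\ge3$ arbitrary, $d\ge4$, with $K\ge4$ if $m\ne5$, $K\ge5$ if $m=5$, and $K\ge3$ if $3\mid m$;
\item[(e)] $m\ge3$ arbitrary, $d\ge8$, $K\ge3$.
\end{enumerate}
\end{theorem}

In particular, for every $K\ge3$ single survival fails on all tori with $d\ge8$. For $n\le2$ the hypercube is a path or a cycle, so there a single type survives almost surely by the result quoted above. We do not settle the hypercube $n=3$ for any $K\ge3$, the hypercube $n=4$ with $K=3$, or the tori outside the list of Theorem~\ref{thm:torus}.

Both theorems follow from a sufficient criterion for coexistence on an arbitrary graph, Theorem~\ref{thm:criterion}. It says that coexistence is possible if the graph carries a certain static picture, which we call a \emph{pattern}. Section~\ref{sec:example} shows the mechanism in the smallest of our examples. Section~\ref{sec:patterns} states the criterion and Section~\ref{sec:proof} proves it. Section~\ref{sec:few} shows that the initial configurations required by the criterion can be reached from a few balls. Section~\ref{sec:build} gives two ways of making new patterns from old ones, and the last two sections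 construct patterns on hypercubes and tori.

\section{Four dominoes on the $4\times4$ torus}\label{sec:example}

Consider $(\mathbb Z/4)^2$, with four types labeled by $\mathbb Z/4$. (This graph is also $\{0,1\}^4$, since the $4$-cycle is the square $\{0,1\}^2$.) In each column $x$ choose a domino of two vertically adjacent vertices: rows $0,1$ if $x$ is odd, rows $2,3$ if $x$ is even. Put balls of type $x$ on the domino of column $x$, and nothing elsewhere; see Figure~\ref{fig:domino}. Let $N$ be the set of the eight domino vertices and $Z$ the set of the other eight.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]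
\foreach \x/\y in {0/2,1/0,2/2,3/0} {
  \fill[gray!30] (\x,\y) rectangle (\x+1,\y+2);
  \node at (\x+0.5,\y+0.5) {$\x$};
  \node at (\x+0.5,\y+1.5) {$\x$};
}
\draw (0,0) grid (4,4);
\foreach \x/\y in {0/2,1/0,2/2,3/0} {
  \draw[very thick] (\x,\y) rectangle (\x+1,\y+2);
}
\node at (0.5,0.5) {$z$};
\foreach \x in {0,1,2,3} {
  \node[below] at (\x+0.5,0) {\small $x=\x$};
  \node[left] at (0,\x+0.5) {\small $y=\x$};
}
\end{tikzpicture}
\caption{The torus $(\mathbb Z/4)^2$; cells are vertices, and opposite sides of the square are identified. Four dominoes (shaded), one for each of the types $0,1,2,3$. No two dominoes are adjacent. Every unshaded cell has exactly three shaded neighbors, and they carry three different types: the cell $z=(0,0)$ sees types $1$ (right), $3$ (left, around the torus) and $0$ (below, around the torus).}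
\label{fig:domino}
\end{figure}

Each vertex of $N$ has exactly one neighbor in $N$, the other half of its domino. Each $z\in Z$ has exactly three neighbors in $N$, in columns $x-1$, $x$ and $x+1$ if $z$ lies in column $x$; so they carry three different types.

Suppose that every vertex of $N$ starts with $M$ balls, for a large $M$, and neglect for the moment random fluctuations in $N$ and the balls emitted from $Z$. Then the content $x(t)$ of a domino vertex satisfies $x'=x$, so it is $Me^t$: all four dominoes grow at the same rate. The vertex $z=(0,0)$ receives balls of types $1$, $3$ and $0$, each at rate $Me^t$. Whatever type it currently holds, say type $1$, its content increases at rate $Me^t$ and decreases at rate $2Me^t$, because \emph{both} other types work against it. At its jump times the content is thus a random walk on $\{0,1,2,\dots\}$ that, away from $0$, goes up with probability $\frac13$ and down with probability $\frac23$. Starting from $1$, such a walk reaches $y\ge1$ before $0$ with probability $1/(2^y-1)$. By time $t$ at most about $3Me^t$ jumps have been made, so the largest content ever seen at $z$ should be of order $\log(Me^t)$, which is negligible compared with $Me^t$. The vertices of $Z$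 act as walls: three types pour into them and almost everything annihilates there. Nothing of importance ever crosses a wall, and the four dominoes grow forever.

Three types at each wall are essential to this mechanism: of two types, one always supplies at least half of the inflow.

To turn this into a proof, two things have to be controlled. First, the process is random, and there is no force that restores the ratio of the contents of two dominoes once it has changed. But fluctuations in a domino are of relative order $M^{-1/2}$, and most of them happen early, so for large $M$ the ratios stay close to their initial values, and one has room for this as $\frac13<\frac12$. Second, there is a feedback: $N$ grows undisturbed as long as the contents of $Z$ are small, and the contents of $Z$ are small as long as $N$ grows in a balanced way. We follow both up to the first time that one of them fails, and show that this time is infinite with probability at least $\frac12$.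

\section{Patterns and the criterion}\label{sec:patterns}

When types are assigned to vertices we call them \emph{colors}. We write $u\sim v$ for adjacency in $G=(V,E)$, and $G[N]$ for the subgraph induced by $N\subset V$.

\begin{definition}\label{def:pattern}
Let $G=(V,E)$ be a finite connected graph. A \emph{$k$-pattern} on $G$ consists of a set $N\subset V$, a coloring $c$ of $N$ with exactly $k\ge2$ colors, and weights $h:N\to(0,\infty)$, such that, with $Z=V\setminus N$:
\begin{enumerate}
\item[(P1)] adjacent vertices of $N$ have the same color;
\item[(P2)] there is $\lambda>0$ with $\displaystyle\sum_{u\sim v,\ u\in N}h(u)=\lambda h(v)$ for all $v\in N$;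
\item[(P3)] for every $z\in Z$ and every color $j$,
\[
I_j(z)<\tfrac12I(z),\qquad\text{where}\quad I_j(z)=\sum_{u\sim z,\ u\in N,\ c(u)=j}h(u),\quad I(z)=\sum_jI_j(z).
\]
\end{enumerate}
We call $I_j(z)$ the \emph{inflow} of color $j$ at $z$, and $\lambda$ the \emph{eigenvalue} of the pattern. If (P2) is only required for some $\lambda\ge0$, we speak of a \emph{weak} $k$-pattern. The \emph{components} of the pattern are the connected components of $G[N]$; by (P1), each has one color.
\end{definition}

The set $Z$ is not empty: otherwise $N=V$, and since $G$ is connected, (P1) would allow only one color. At $z\in Z$ the numbers $I_j(z)\ge0$ sum to $I(z)$ and each is less than $\frac12I(z)$; hence $I(z)>0$ and at least three of them are positive. So every (weak) pattern has $k\ge3$.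

The four dominoes of Section~\ref{sec:example}, with $h\equiv1$, form a $4$-pattern with $\lambda=1$, $I_j(z)\in\{0,1\}$ and $I(z)=3$.

\begin{theorem}\label{thm:criterion}
Given a $k$-pattern on $G$, there are $\varepsilon_0>0$ and $M_0$ such that the following holds for all $M\ge M_0$. Suppose that initially every $v\in N$ holds $X_v(0)$ balls of type $c(v)$ with $|X_v(0)-Mh(v)|\le\varepsilon_0Mh(v)$, and that every $z\in Z$ holds at most $\frac12\sqrt M$ balls, of any type. Then with probability at least $\frac12$ every $v\in N$ holds balls of type $c(v)$ at all times. In particular, the $k$ types of the pattern then coexist.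
\end{theorem}

\begin{remark}
The conditions play the following roles. By (P1), no vertex of $N$ is attacked from within $N$. Under (P2), the mean growth of $N$ alone is $Mh(v)e^{\lambda t}$, with the \emph{same} $\lambda$ in all components, so the proportions of the inflows at a vertex of $Z$ do not change with time. That $\lambda>0$ makes the total random fluctuation, measured relative to $e^{\lambda t}$, finite and small. Finally, (P3) makes the content of each $z\in Z$ a walk with a drift toward $0$, whatever type it has. If instead $I_j(z)>\frac12I(z)$ for some $j$, then balls of type $j$ at $z$ would accumulate at a rate proportional to $Me^{\lambda t}$, and $z$ would soon matter as much as the vertices of $N$. The inequality is strict so that (P3) survives small errors in the contents of $N$.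
\end{remark}

\section{Proof of the criterion}\label{sec:proof}

\subsection{Standard facts}\label{sec:facts}

\emph{Spectral bound.} Let $A$ be the adjacency matrix of $G[N]$, so that (P2) says $Ah=\lambda h$ with $h>0$. Every eigenvalue $\mu$ of $A$ satisfies $|\mu|\le\lambda$. Indeed, if $Ax=\mu x$ with $x\ne0$, let $v$ maximize $|x_v|/h(v)$ and let $r>0$ be the maximum; then $|\mu||x_v|\le\sum_uA_{vu}|x_u|\le r\sum_uA_{vu}h(u)=r\lambda h(v)=\lambda|x_v|$. Since $A$ is symmetric, the Euclidean operator norm of $e^{tA}$ is at most $e^{\lambda t}$ for $t\ge0$.

\emph{Jump processes.} Let $\xi$ be the process and let $f$ be a function of the configuration. Let $T$ be a stopping time such that, on every bounded time interval, $f$ is bounded along the process stopped at $T$ and the total jump rate is bounded before $T$. Write $\beta_f$ for the \emph{drift} of $f$, the sum of (rate)$\times$(increment of $f$) over all possible jumps, and $\gamma_f$ for the sum of (rate)$\times$(increment of $f$)$^2$. Then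
\[
W^f_t=f(\xi_{t\wedge T})-f(\xi_0)-\int_0^{t\wedge T}\beta_f(\xi_s)\,ds
\]
is a martingale. For a bounded deterministic continuous function $g$, the stochastic integral $L_t=\int_0^tg(s)\,dW^f_s$ is a martingale with $\mathbb E L_t^2=\mathbb E\int_0^{t\wedge T}g(s)^2\gamma_f(\xi_s)\,ds$. Stopping times and martingales refer to the right-continuous completed filtration of the process.

\emph{Maximal inequalities.} For a right-continuous martingale $L$ with $L_0=0$, Doob's inequality gives $\mathbb P(\sup_t|L_t|\ge x)\le x^{-2}\sup_t\mathbb EL_t^2$. For a nonnegative right-continuous supermartingale $U$, $\mathbb P(\sup_tU_t\ge x)\le x^{-1}\mathbb EU_0$.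

\subsection{Constants and the stopping time}

By (P3) choose $\rho\in(0,\frac12)$ with $I_j(z)<\rho I(z)$ for all $z\in Z$ and all $j$, and then $\varepsilon\in(0,\frac12]$ so small that
\begin{equation}\label{eq:eps}
(1+\varepsilon)I_j(z)+\varepsilon\le\rho(1-\varepsilon)I(z)\qquad\text{for all }z\in Z\text{ and all }j .
\end{equation}
Let $h_{\min}=\min_Nh$, let $\|\cdot\|$ be the Euclidean norm on $\mathbb R^N$, and put
\[
\varepsilon_0=\frac{\varepsilon h_{\min}}{8\|h\|}\quad\Big(\le\frac\varepsilon8\Big),\qquad \eta=\frac{\varepsilon h_{\min}}{16|N|}.
\]
Let $M_0\ge1$ be so large that $\Delta M_0^{-1/2}\le\varepsilon$ and $M_0h_{\min}\ge4$; it will be increased finitely often. Below, $M\ge M_0$, and $C,C',C_1,C_2,C_3$ are constants depending only on $G$, the pattern, $\rho$ and $\varepsilon$.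

For $v\in N$ let $X_v(t)$ be the number of balls of type $c(v)$ at $v$ minus the number of balls of other types at $v$. For $z\in Z$ let $Y_z(t)$ be the number of balls at $z$. We want to show that
\[
X_v(t)\approx Mh(v)e^{\lambda t},\qquad Y_z(t)\ll Me^{\lambda t}.
\]
The heuristics of Section~\ref{sec:example} suggest that $Y_z$ stays logarithmic in $Me^{\lambda t}$; the much weaker bound $\sqrt Me^{\lambda t/2}$ is enough for us and leaves a lot of room. Let $T$ be the first time $t$ at which
\[
|X_v(t)-Mh(v)e^{\lambda t}|\ge\varepsilon Mh(v)e^{\lambda t}\ \text{ for some }v\in N,\quad\text{or}\quad Y_z(t)\ge\sqrt Me^{\lambda t/2}\ \text{ for some }z\in Z ,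
\]
and $T=\infty$ if there is no such time. The paths are right-continuous step functions, the bounds are continuous in $t$ and the inequalities are not strict, so if such times exist, there is a first one; that is, the condition holds at time $T$ when $T<\infty$. The time $T$ is a stopping time, and $T>0$ because of the initial conditions.

For $t<T$ we have $X_v(t)\ge\frac12Mh(v)\ge2$, so $v$ holds exactly $X_v(t)$ balls, all of type $c(v)$. Also, for $t<T$, the total number of balls is at most $CMe^{\lambda t}$. At time $T$ each coordinate jumps by at most $1$. So the process stopped at $T$ is bounded with bounded jump rates on bounded time intervals, and the facts of Section~\ref{sec:facts} apply.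

\subsection{The vertices of $N$}

Let $t<T$ and $v\in N$. Selections of balls at neighbors $u\in N$ of $v$, which have the same color by (P1), raise $X_v$ by $1$, at total rate $\sum_{u\sim v,u\in N}X_u=(AX)_v$. Each neighbor $z\in Z$ changes $X_v$ at rate $Y_z$ by $\sigma_{v,z}$, where $\sigma_{v,z}=+1$ if $z$ holds type $c(v)$ and $-1$ if it holds another type. (If $z$ is empty, the rate is $0$ and the sign does not matter.) Hence, with $X=(X_v)_{v\in N}$, for all finite $t\le T$,
\[
X(t)=X(0)+\int_0^t\big(AX(s)+F(s)\big)\,ds+W(t),\qquad F_v=\sum_{z\sim v,\ z\in Z}\sigma_{v,z}Y_z ,
\]
where $W$ is a vector of martingales stopped at $T$. The forcing from the walls is small: $\|F(s)\|\le C\sqrt Me^{\lambda s/2}$ for $s<T$.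

\emph{The noise.} Fix an orthonormal basis of eigenvectors of $A$. Let $\psi$ be one of them, with eigenvalue $\mu$, and let $W^\psi=\langle\psi,W\rangle$. One selection changes $\langle\psi,X\rangle$ by at most $\sum_v|\psi_v|\le\sqrt{|N|}$, and before $T$ selections occur at rate at most $CMe^{\lambda t}$. So for $L^\psi_t=\int_0^te^{-\lambda s}\,dW^\psi_s$ we get
\[
\sup_t\mathbb E(L^\psi_t)^2\le\int_0^\infty e^{-2\lambda s}C'Me^{\lambda s}\,ds=\frac{C'M}\lambda .
\]
This is where $\lambda>0$ is needed. By Doob's inequality $\mathbb P(\sup_t|L^\psi_t|\ge\eta M)\le C'/(\lambda\eta^2M)$. Summing over the $|N|$ eigenvectors, we see that for $M_0$ large, with probability at least $\frac34$,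
\begin{equation}\label{eq:noise}
\sup_t|L^\psi_t|<\eta M\qquad\text{for all }\psi .
\end{equation}

\emph{Solving the equation.} In the direction $\psi$ the equation for $X$ is scalar and linear, and for finite $t\le T$
\[
\langle\psi,X(t)\rangle=e^{\mu t}\langle\psi,X(0)\rangle+\int_0^te^{\mu(t-s)}\langle\psi,F(s)\rangle\,ds+\int_0^te^{\mu(t-s)}\,dW^\psi_s .
\]
Since $dW^\psi_s=e^{\lambda s}\,dL^\psi_s$, integration by parts gives
\[
e^{-\lambda t}\int_0^te^{\mu(t-s)}\,dW^\psi_s=\int_0^te^{-(\lambda-\mu)(t-s)}\,dL^\psi_s
=L^\psi_t-\int_0^t(\lambda-\mu)e^{-(\lambda-\mu)(t-s)}L^\psi_s\,ds .
\]
As $\mu\le\lambda$, the kernel in the last integral is nonnegative with total mass at most $1$, so the right side is at most $2\sup_s|L^\psi_s|$ in absolute value. Now combine all directions, using $e^{tA}h=e^{\lambda t}h$ and $\|e^{tA}\|\le e^{\lambda t}$. For all finite $t\le T$,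
\[
e^{-\lambda t}\big\|X(t)-Me^{\lambda t}h\big\|\le\|X(0)-Mh\|+\int_0^\infty e^{-\lambda s}\,C\sqrt Me^{\lambda s/2}\,ds+2\sum_\psi\sup_s|L^\psi_s| .
\]
The first term is at most $\varepsilon_0M\|h\|=\frac18\varepsilon h_{\min}M$. The second equals $2C\sqrt M/\lambda$, which is at most $\frac18\varepsilon h_{\min}M$ for $M_0$ large. On the event \eqref{eq:noise} the third is at most $2|N|\eta M=\frac18\varepsilon h_{\min}M$. So with probability at least $\frac34$,
\begin{equation}\label{eq:N}
|X_v(t)-Mh(v)e^{\lambda t}|\le\tfrac\varepsilon2Mh(v)e^{\lambda t}\qquad\text{for all }v\in N\text{ and all finite }t\le T .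
\end{equation}

\subsection{The vertices of $Z$}

Fix $z\in Z$. For $t<T$ let $a_j(t)$ be the rate at which balls of type $j$ arrive at $z$, and $a=\sum_ja_j$. A neighbor $u\in N$ contributes $X_u$ to $a_{c(u)}$; a neighbor $u\in Z$ contributes $Y_u\le\sqrt Me^{\lambda t/2}\le M^{-1/2}\cdot Me^{\lambda t}$ to one of the $a_j$. Hence
\[
a_j\le\big((1+\varepsilon)I_j(z)+\Delta M^{-1/2}\big)Me^{\lambda t},\qquad a\ge(1-\varepsilon)I(z)Me^{\lambda t},\qquad a\le C_1Me^{\lambda t}.
\]
(A type $j$ that is not a color of the pattern can only come from $Z$; for it put $I_j(z)=0$, and \eqref{eq:eps} still holds.) By \eqref{eq:eps} and $\Delta M^{-1/2}\le\varepsilon$ it follows that $a_j\le\rho a$ for all $j$. So if $z$ holds balls of type $j$, then $Y_z$ goes up by $1$ at rate $a_j\le\rho a$ and down by $1$ at rate $a-a_j$. If $z$ is empty, $Y_z$ goes up at rate $a$.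

A walk with up-probability at most $\rho<\frac12$ is best controlled by an exponential function. Let $\theta=(1-\rho)/\rho>1$. If $Y_z>0$ and $p=a_j/a\le\rho$ for the current type $j$, then $\theta^{Y_z}$ has drift
\[
a\,\theta^{Y_z}\Big(p(\theta-1)+(1-p)\big(\tfrac1\theta-1\big)\Big)=a(\theta-1)\theta^{Y_z}\Big(p-\frac{1-p}\theta\Big)\le a(\theta-1)\theta^{Y_z}\Big(\rho-\frac{1-\rho}\theta\Big)=0 .
\]
If $Y_z=0$ the drift is $a(\theta-1)\le(\theta-1)C_1Me^{\lambda t}$. To compensate for this, let $\kappa\ge0$ be an integer and put
\[
U_t=\theta^{Y_z(t\wedge T)}+(\theta-1)C_1M\int_t^{\kappa+1}e^{\lambda s}\,ds,\qquad0\le t\le\kappa+1 .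
\]
This is a nonnegative supermartingale, and $U_0\le\theta^{\frac12\sqrt M}+C_2Me^{\lambda\kappa}$ because $Y_z(0)\le\frac12\sqrt M$. Write $x_\kappa=\sqrt Me^{\lambda\kappa/2}$. The maximal inequality gives
\[
\mathbb P\Big(\sup_{t\le\kappa+1}Y_z(t\wedge T)\ge\tfrac34x_\kappa\Big)\le\theta^{-\frac34x_\kappa}\Big(\theta^{\frac12\sqrt M}+C_2x_\kappa^2\Big)\le C_3\,\theta^{-\frac14x_\kappa},
\]
where we used $\sqrt M\le x_\kappa$ and that $x^2\theta^{-x/2}$ is bounded for $x\geq 0$. Since $x_\kappa\ge\sqrt M(1+\lambda\kappa/2)$, the sum of the right side over $\kappa\ge0$ and $z\in Z$ is at most a geometric series that tends to $0$ as $M\to\infty$. So for $M_0$ large, with probability at least $\frac34$ none of these events occurs. For $t\in[\kappa,\kappa+1]$ we have $x_\kappa\le\sqrt Me^{\lambda t/2}$, and therefore, with probability at least $\frac34$,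
\begin{equation}\label{eq:Z}
Y_z(t)\le\tfrac34\sqrt Me^{\lambda t/2}\qquad\text{for all }z\in Z\text{ and all finite }t\le T .
\end{equation}

\subsection{Conclusion}

With probability at least $\frac12$ both \eqref{eq:N} and \eqref{eq:Z} hold. If then $T<\infty$, the two bounds at time $T$ show that the condition defining $T$ does not hold at time $T$, a contradiction. So $T=\infty$, and $X_v(t)\ge\frac12Mh(v)>0$ for all $t\ge0$ and all $v\in N$. This proves Theorem~\ref{thm:criterion}. \qed

\section{Starting from a few balls}\label{sec:few}

The initial configurations of Theorem~\ref{thm:criterion} are large. They can be reached with positive probability from one ball per component.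

\begin{proposition}\label{prop:few}
Given a $k$-pattern on $G$, start with one ball in each component of the pattern, at an arbitrary vertex $v$ of the component and of type $c(v)$, and no other balls. Then, with positive probability, all $k$ types survive.
\end{proposition}

\begin{proof}
Any finite sequence of possible selections has positive probability to be the beginning of the sequence of all selections. By the Markov property it suffices to find such a sequence that leads to a configuration as in Theorem~\ref{thm:criterion} and during which no type disappears. We select only balls in $N$. Then, by (P1), each $v\in N$ receives only balls of type $c(v)$, so contents of vertices of $N$ never decrease, and no type disappears. What must be arranged is that the contents of $N$ become nearly proportional to $h$ while those of $Z$ stay bounded.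

Since $\lambda>0$, every component has at least two vertices, and since it is connected, finitely many selections in $N$ make every $v\in N$ occupied. After this, let $x_v$ be the content of $v\in N$.

Let $n_u=\lfloor Lh(u)\rfloor$ for $u\in N$, and for $z\in Z$ put
\[
i_j(z)=\sum_{u\sim z,\ u\in N,\ c(u)=j}n_u,\qquad s_z=\sum_ji_j(z).
\]
Choose $L$ so large that $n_u\ge1$ for all $u\in N$, that $L\ge2\Delta/(\varepsilon_0\lambda h_{\min})$ with $h_{\min}=\min_Nh$, and that $i_j(z)<\frac12s_z$ for all $z$ and $j$. The last condition holds for large $L$ by (P3), because $i_j(z)/L\to I_j(z)$ and $s_z/L\to I(z)$ as $L\to\infty$. Perform $R$ \emph{rounds}; in each of them, for each $u\in N$, a ball at $u$ is selected $n_u$ times, in any order.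

\emph{The vertices of $Z$.} In a round exactly $s_z$ balls arrive at $z\in Z$. Suppose that at the start of the round $z$ holds at least $s_z$ balls, of type $j$. A ball of another type could settle at $z$ only after at least $s_z$ earlier arrivals of the round had emptied the urn, and the round has only $s_z$ arrivals in all. So every arrival of a type other than $j$ annihilates a ball of type $j$, and the content changes by $i_j(z)-(s_z-i_j(z))=2i_j(z)-s_z<0$. If $z$ holds at most $s_z$ balls at the start of a round, it holds at most $2s_z$ afterwards. So the contents of $Z$ stay below a constant that does not depend on $R$.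

\emph{The vertices of $N$.} In a round, $v\in N$ gains $\sum_{u\sim v,u\in N}n_u$ balls. By (P2) this differs from $L\lambda h(v)$ by at most $\Delta$. With $M=RL\lambda$, the content $X_v$ of $v$ after $R$ rounds satisfies
\[
|X_v-Mh(v)|\le x_v+R\Delta\le\varepsilon_0Mh(v)
\]
for $R$ large: $R\Delta\le\frac12\varepsilon_0Mh(v)$ by the choice of $L$, and $x_v\le\frac12\varepsilon_0Mh(v)$ for $R$ large. For $R$ large we also have $M\ge M_0$, and the contents of $Z$ are at most $\frac12\sqrt M$. Theorem~\ref{thm:criterion} applies.
\end{proof}

\section{Building patterns}\label{sec:build}

It remains to find patterns. Two operations help: splitting a color, and taking products. The \emph{Cartesian product} $B\square H$ has vertex set $V(B)\times V(H)$, and $(v,y)\sim(v',y')$ if either $v=v'$ and $y\sim y'$, or $v\sim v'$ and $y=y'$. For example, $\{0,1\}^{n}=\{0,1\}^{n-1}\square\{0,1\}$ and $(\mathbb Z/m)^{s+d'}=(\mathbb Z/m)^s\square(\mathbb Z/m)^{d'}$.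

\begin{lemma}\label{lem:build}
\begin{enumerate}
\item[(i)] \emph{Refinement.} If a (weak) $k$-pattern has $r$ components and $k\le k'\le r$, then recoloring its components suitably gives a (weak) $k'$-pattern with the same $N$ and $h$.
\item[(ii)] \emph{Products.} Let $B$ be a finite connected graph with a weak $k$-pattern of eigenvalue $\lambda_B\ge0$. Let $H$ be finite and connected, and let $\lambda_H$ be the largest eigenvalue of its adjacency matrix. If $\lambda_B+\lambda_H>0$, then $B\square H$ has a $k$-pattern with the same colors and the same number of components.
\end{enumerate}
\end{lemma}

\begin{proof}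
(i) It suffices to treat $k'=k+1\le r$. Some color is used by two components; give one of them a new color. At each $z$ this splits one $I_j(z)$ into two summands, neither of them larger, and changes neither $I(z)$ nor the other $I_{j'}(z)$. So (P3) still holds; (P1) and (P2) are unaffected.

(ii) Let $(N,c,h)$ be the weak pattern on $B$. Let $\psi>0$ be an eigenvector of $H$ for $\lambda_H$, which exists by the Perron--Frobenius theorem since $H$ is connected. Take the set $N\times V(H)$, the coloring $(v,y)\mapsto c(v)$ and the weights $(v,y)\mapsto h(v)\psi(y)$. Adjacent vertices $(v,y)$, $(v',y')$ of $N\times V(H)$ have $v=v'$ or $v\sim v'$, so (P1) holds, and the components are $C\times V(H)$ with $C$ a component of the weak pattern. For $(v,y)\in N\times V(H)$, the sum of the weights of its neighbors in $N\times V(H)$ is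
\[
\sum_{u\sim v,\ u\in N}h(u)\psi(y)+h(v)\sum_{y'\sim y}\psi(y')=(\lambda_B+\lambda_H)h(v)\psi(y),
\]
which is (P2). The neighbors of $(z,y)$, $z\notin N$, that lie in $N\times V(H)$ are the $(u,y)$ with $u\sim z$ and $u\in N$. So each inflow at $(z,y)$ is $\psi(y)$ times the corresponding inflow at $z$, and (P3) holds.
\end{proof}

We use part (ii) mostly as follows. Let $D\subset V(B)$ be an independent set (no two of its vertices are adjacent), with a coloring by at least two colors and weights $h>0$ on $D$ such that (P3) holds at every vertex outside $D$. Then $D$ is a weak pattern with eigenvalue $0$ whose $|D|$ components are single vertices: the sums in (P2) are empty. In $B$ itself this is useless, since the vertices of $D$ get no balls from $D$. But for every finite connected $H$ with at least one edge, $\lambda_H>0$, and $B\square H$ has a pattern with $|D|$ components, the fibers $\{w\}\times V(H)$, $w\in D$. \emph{The factor $H$ provides the growth, and the factor $B$ the balance.}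

\section{Hypercubes: proof of Theorem~\ref{thm:cube}}

Let $s=n-1\ge3$ and $B=\{0,1\}^s$, let $H=\{0,1\}$ be a single edge, with $\lambda_H=1$, and let $D\subset B$ be the set of vectors of even weight. Then $D$ is independent, $|D|=2^{s-1}=2^{n-2}$, and the neighbors of a vertex $z\notin D$ are the $s$ vertices $z+e_1,\dots,z+e_s$ (addition mod $2$), all in $D$.

\subsection*{The case $n=4$}
Here $|D|=4$. Give the four vertices of $D$ four different colors, and $h\equiv1$. Every $z\notin D$ sees three different colors with inflow $1$ each, and $1<\frac32$. This is a weak $4$-pattern on $\{0,1\}^3$, hence by Lemma~\ref{lem:build}(ii) there is a $4$-pattern on $\{0,1\}^4$ with four components. For instance, by Proposition~\ref{prop:few}, four balls of four types at $(w,0)$, $w\in\{000,011,101,110\}$, lead to coexistence of all four types with positive probability.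

Three colors on this $D$ do not suffice for (P3), whatever the weights: any two vertices of $D$ have a common neighbor $z$, and if they have the same color, then $z$, having degree three, sees at most two colors, and (P3) fails.

\subsection*{The case $n\ge5$}
Now $s\ge4$, and we look for a weak $3$-pattern on $D$. A coloring of $D$ is easy to analyze if it is a function of a linear map, because then every $z\notin D$ sees a translate of one and the same list. With values in $\mathbb F_2^2$ we get four classes, which can be made nearly equally frequent around each $z$; merging two of them gives three colors. For $s=4$ the lists can be made to contain each class exactly once. Then the weights $2,2$ on the unmerged classes and $1,1$ on the merged ones give the three colors inflows $2,2,1+1$, perfectly balanced. For general $s$ the classes cannot have equal frequencies, and we have to choose the weights with some care.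

Write $s=4t+q$ with $t\ge1$ and $0\le q\le3$. Choose $b_1,\dots,b_s\in\mathbb F_2^2$ such that $m_\beta=\#\{i:b_i=\beta\}$ equals $t+1$ for $q$ elements $\beta\in\mathbb F_2^2$ and $t$ for the others. If $q=2$, let the two elements with $m_\beta=t+1$ be $00$ and $10$. Put $g(w)=\sum_iw_ib_i\in\mathbb F_2^2$. Color and weigh the vertices $w\in D$ according to $g(w)$:
\[
\begin{array}{c|cccc}
g(w)&00&01&10&11\\\hline
\text{color}&1&2&3&3\\
\text{weight}&5&5&3&3
\end{array}
\]
For $z\notin D$ we have $g(z+e_i)=g(z)+b_i$. So a class $\gamma\in\mathbb F_2^2$ occurs $\mu_\gamma=m_{\gamma+g(z)}$ times among the neighbors of $z$; exactly $q$ of the four numbers $\mu_\gamma$ equal $t+1$, and the others equal $t$. As $t\ge1$, all three colors are used. Condition (P3) at $z$ says that each color has less inflow than the other two together: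
\begin{align}
5\mu_{00}&<5\mu_{01}+3(\mu_{10}+\mu_{11}),\qquad 5\mu_{01}<5\mu_{00}+3(\mu_{10}+\mu_{11}),\label{eq:c12}\\
3(\mu_{10}+\mu_{11})&<5(\mu_{00}+\mu_{01}).\label{eq:c3}
\end{align}
(For $t=q=1$ and weights $a,a,b,b$ in place of $5,5,3,3$, the worst cases are $2a<a+2b$ and $3b<2a$, that is, $\frac32<\frac ab<2$; this is the reason for the choice $\frac ab=\frac53$.)

The worst case of \eqref{eq:c12} is $5(t+1)<5t+6t$, that is, $5<6t$, which holds for $t\ge1$. For $t\ge2$ the worst case of \eqref{eq:c3} is $6(t+1)<10t$, that is, $6<4t$, which holds. Let finally $t=1$, so that exactly $q$ of the $\mu_\gamma$ equal $2$ and the others equal $1$; we call the classes $\gamma$ with $\mu_\gamma=2$ doubled. We check \eqref{eq:c3}: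
\begin{itemize}
\item $q=0$: it reads $6<10$.
\item $q=1$: it reads $9<10$ if the doubled class is $10$ or $11$, and $6<15$ otherwise.
\item $q=2$: the doubled classes are the $\gamma$ with $\gamma+g(z)\in\{00,10\}$. They form a coset of the subgroup $\{00,10\}$, so they are $00,10$ or $01,11$. In both cases exactly one of $10,11$ and exactly one of $00,01$ is doubled, and \eqref{eq:c3} reads $9<15$. (If $10$ and $11$ could both be doubled, \eqref{eq:c3} would fail, as $12>10$; hence the special choice for $q=2$.)
\item $q=3$: it reads $12<15$ if the class that is not doubled is $00$ or $01$, and $9<20$ otherwise.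
\end{itemize}
So $D$ is a weak $3$-pattern with $2^{n-2}$ components. By Lemma~\ref{lem:build}(ii) there is a $3$-pattern on $\{0,1\}^n$ with $2^{n-2}$ components, and by Lemma~\ref{lem:build}(i) there are $k$-patterns with the same components for all $3\le k\le2^{n-2}$.

\subsection*{Conclusion}
In all cases of Theorem~\ref{thm:cube} we have found a $k$-pattern on $\{0,1\}^n$ with $2^{n-2}$ components. If $K>k$, the other types are not used. Theorem~\ref{thm:criterion} provides initial configurations from which $k$ types coexist with positive probability, and Proposition~\ref{prop:few} provides one with one ball for each of the $2^{n-2}$ components, of exactly $k$ types in total. This proves Theorem~\ref{thm:cube}. \qed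

\section{Tori: proof of Theorem~\ref{thm:torus}}

By Theorem~\ref{thm:criterion}, and since every pattern has at least three colors, it suffices in each case to find a pattern with at most $K$ colors. We find a pattern or weak pattern in a small dimension $s$ and add the remaining coordinates, if any, by Lemma~\ref{lem:build}(ii) with $H=(\mathbb Z/m)^{d-s}$, for which $\lambda_H=2(d-s)$. Since $m\ge3$, the $2s$ neighbors $z\pm e_1,\dots,z\pm e_s$ of a vertex $z\in(\mathbb Z/m)^s$ are distinct.

\subsection{Dominoes: case (a)}
Let $4\mid m$. We extend the picture of Section~\ref{sec:example}. Partition $\mathbb Z/m$ into the blocks $R_\ell=\{2\ell,2\ell+1\}$, $\ell\in\mathbb Z/(m/2)$. Since $m$ and $m/2$ are even, the parity of $x+\ell$ is well defined for a vertex $(x,y)$ of $(\mathbb Z/m)^2$ with $y\in R_\ell$. Let $N$ be the set of vertices with $x+\ell$ odd, and $Z$ the set of those with $x+\ell$ even.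

Changing $x$ by $\pm1$ switches between $N$ and $Z$. Of the two steps $y\to y\pm1$, one stays in the block $R_\ell$ and does not switch; the other leads to the block $R_{\ell-1}$ or $R_{\ell+1}$ and does switch. So each vertex of $N$ has exactly one neighbor in $N$, and the components of $N$ are the dominoes $\{x\}\times R_\ell$ with $x+\ell$ odd. With $h\equiv1$, (P2) holds with $\lambda=1$. Each $(x,y)\in Z$ has exactly three neighbors in $N$, with first coordinates $x-1$, $x$ and $x+1$. Color $(x,y)\in N$ by $x$ mod $4$, or by $x$ mod $3$ if $3\mid m$. Then (P1) holds, the three colors seen from a vertex of $Z$ are distinct, and $1<\frac32$ gives (P3). Every value of $x$ occurs on $N$, so this is a $4$-pattern for $d=2$, or a $3$-pattern if $12\mid m$. For $d>2$ use Lemma~\ref{lem:build}(ii) with $\lambda_B=1$.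

\subsection{The checkerboard: cases (b) and (c)}
Let $m$ be even, so that the parity of $x+y$ is well defined, and let $D=\{(x,y):x+y\text{ even}\}\subset(\mathbb Z/m)^2$. This is an independent set, and all four neighbors of a vertex outside $D$ lie in $D$. In both cases we make $D$ a weak pattern; since $d\ge3$, at least one coordinate is added.

\emph{Case (b).} Let $4\mid m$. As for $D\subset\{0,1\}^s$ with $s=4$, we want four classes each seen exactly once from every $z\notin D$. For $(x,y)\in D$ put $(u,v)=\big(\frac{x+y}2,\frac{x-y}2\big)\in(\mathbb Z/(m/2))^2$. Because $m/2$ is even, the parities of $u$ and $v$ are well defined. For $z=(x,y)\notin D$ put $p=\frac{x+y-1}2$ and $q=\frac{x-y-1}2$. Then the neighbors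
\[
z+e_1,\quad z-e_1,\quad z+e_2,\quad z-e_2
\]
have $(u,v)$ equal to
\[
(p+1,q+1),\quad(p,q),\quad(p+1,q),\quad(p,q+1),
\]
one in each of the four parity classes. Give the class (even, even) color $1$ and weight $2$, the class (odd, odd) color $2$ and weight $2$, and the other two classes color $3$ and weight $1$. Every $z\notin D$ has inflows $2$, $2$ and $1+1=2$, and $2<3$. So $D$ is a weak $3$-pattern.

\emph{Case (c).} Let $m$ be even; then $m\ge4$. Now the parities of $u$ and $v$ may be undefined, so we use more colors and make the colors of the four neighbors of each $z\notin D$ all different. Let $\kappa:\mathbb Z/(m/2)\to\mathbb Z/3$ satisfy $\kappa(a)\ne\kappa(a+1)$ for all $a$; this exists since $m/2\ge2$ and a cycle (or, for $m/2=2$, an edge) can be properly colored with three colors. Color the points $(x,y)\in D$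
\[
\text{with $x,y$ even by }\big(E,\ \kappa(\tfrac x2)+\kappa(\tfrac y2)\big),\qquad
\text{with $x,y$ odd by }\big(O,\ \kappa(\tfrac{x+1}2)+\kappa(\tfrac{y+1}2)\big),
\]
and take $h\equiv1$ on $D$. These are at most six colors. Let $z=(x,y)\notin D$ with $x$ even and $y$ odd; the other case follows by exchanging the coordinates, under which the coloring is symmetric. The two neighbors $(x\pm1,y)$ have both coordinates odd, and their $O$-colors differ because $\kappa(\frac x2+1)\ne\kappa(\frac x2)$. The two neighbors $(x,y\pm1)$ have both coordinates even, and their $E$-colors differ because $\kappa(\frac{y+1}2)\ne\kappa(\frac{y-1}2)$. So $z$ sees four distinct colors, and $1<2$. Thus $D$ is a weak pattern with at most six colors.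

\subsection{Arbitrary side length: cases (d) and (e)}
If $m$ is odd there is no checkerboard. We replace the even residues by a set of residues with one defect, and pay for it: near the defect a vertex $z\notin D$ sees only the neighbors $z-e_1,\dots,z-e_s$, or only $z+e_1,\dots,z+e_s$. So each of these two lists has to be balanced by itself. If the color of $w$ depends on the linear form $\sum_i(i-1)w_i$, each list reads off $s$ consecutive values of a coloring of $\mathbb Z/m$.

\begin{proposition}\label{prop:torus}
Let $m\ge3$ and $s\ge3$, and let $\chi$ be a coloring of $\mathbb Z/m$ such that for every $g\in\mathbb Z/m$ each color occurs fewer than $s/2$ times in the list $\chi(g),\chi(g+1),\dots,\chi(g+s-1)$, counted with multiplicity. Then for every $d\ge s+1$ the torus $(\mathbb Z/m)^d$ has a pattern that uses only colors of $\chi$.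
\end{proposition}

\begin{proof}
Let $S\subset\mathbb Z/m$ be the set of residues of the even integers in $[0,m-2]$. No two elements of $S$ differ by $\pm1$. For $m$ even this is clear by parity. For $m$ odd, the integers in question are $0,2,\dots,m-3$; their differences are even and of absolute value at most $m-3$, whereas an integer of absolute value at most $m-3$ that is $\equiv\pm1$ mod $m$ must equal $\pm1$, which is odd. Moreover, every $\sigma\notin S$ has $\sigma-1\in S$ or $\sigma+1\in S$: if $\sigma$ is represented by an odd integer in $[1,m-1]$, then $\sigma-1\in S$, and the only other possibility is $m$ odd and $\sigma=m-1$, in which case $\sigma+1=0\in S$.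

Let $D=\{w\in(\mathbb Z/m)^s:\sum_iw_i\in S\}$. The coordinate sums of neighbors differ by $\pm1$, so $D$ is independent. For $w\in(\mathbb Z/m)^s$ let $g(w)=\sum_i(i-1)w_i\in\mathbb Z/m$. Give each $w\in D$ the color $\chi(g(w))$, and let $h\equiv1$ on $D$.

Let $z\notin D$ have coordinate sum $\sigma$. Its neighbors in $D$ are all the $z-e_i$ if $\sigma-1\in S$, together with all the $z+e_i$ if $\sigma+1\in S$, and at least one of the two cases occurs. The colors of $z-e_1,\dots,z-e_s$ (if these lie in $D$) are $\chi(g(z)),\chi(g(z)-1),\dots,\chi(g(z)-s+1)$. Those of $z+e_1,\dots,z+e_s$ are $\chi(g(z)),\chi(g(z)+1),\dots,\chi(g(z)+s-1)$. Both lists consist of $s$ consecutive values of $\chi$, so each color occurs fewer than $s/2$ times in each of them. If one list contributes at $z$, then $I_j(z)<s/2=\frac12I(z)$; if both do, then $I_j(z)<s=\frac12I(z)$. So (P3) holds at every vertex outside $D$. At least three colors occur on $D$, as each list contains at least three. Thus $D$ is a weak pattern, and Lemma~\ref{lem:build}(ii) with $H=(\mathbb Z/m)^{d-s}$ gives the claim.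
\end{proof}

\emph{Case (d).} Take $s=3$. The condition on $\chi$ is that any three cyclically consecutive values are distinct. We write $\chi$ as a cyclic word of length $m$.
\begin{itemize}
\item If $3\mid m$, repeat the word $123$: three colors.
\item If $m=4$, take $1234$: four colors. If $m=5$, take $12345$: five colors.
\item If $m\ge6$ and $3\nmid m$, write $m=3\alpha+4\beta$ with integers $\alpha,\beta\ge0$. This is possible since $6=3+3$, $7=3+4$, $8=4+4$, and one can add $3$ repeatedly. Concatenate $\alpha$ blocks $123$ and $\beta$ blocks $1234$ cyclically. Windows of length three inside a block are $123$ and $234$, and those across a boundary are $231$, $312$, $341$ and $412$; all have distinct letters. At most four colors are used.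
\end{itemize}

\emph{Case (e).} With only three colors, all triples of consecutive values can consist of distinct colors only if $\chi(g+3)=\chi(g)$ for all $g$, hence only if $3\mid m$. For other $m$ a defect is unavoidable, but longer windows average it out. We take $s=7$; then each color may occur at most three times in any seven consecutive positions.

For $m=4$ we use case (b). Otherwise let $\chi$ be the cyclic word
\[
(123)^q\ \text{ if }m=3q,\qquad(123)^q1\ \text{ if }m=3q+1,\ q\ge2,\qquad(123)^q12\ \text{ if }m=3q+2,\ q\ge1,
\]
extended periodically to $\mathbb Z$. Call the distance between successive occurrences of a color a \emph{gap}. It suffices that any three consecutive gaps of a color sum to at least $7$, because then four occurrences of the color span at least eight positions.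
\begin{itemize}
\item $m=3q$: all gaps equal $3$.
\item $m=3q+1$, $q\ge2$: color $1$ has, per period, $q$ gaps equal to $3$ and one equal to $1$. These are at least three gaps per period, so among three consecutive gaps at most one equals $1$, and they sum to at least $1+3+3=7$. Colors $2$ and $3$ have all gaps in $\{3,4\}$.
\item $m=3q+2$, $q\ge1$: colors $1$ and $2$ each have, per period, $q$ gaps equal to $3$ and one equal to $2$. These are at least two gaps per period, so among three consecutive gaps at most two equal $2$, and they sum to at least $2+2+3=7$. Color $3$ has all gaps in $\{3,5\}$.
\end{itemize}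
Proposition~\ref{prop:torus} with $s=7$ gives (e) for $d\ge8$, and the proof of Theorem~\ref{thm:torus} is complete. \qed

\begin{thebibliography}{9}
\bibitem{AF} Daniel Ahlberg and Carolina Fransson, \emph{Multi-colour competition with reinforcement}, arXiv:2206.00400 (2022).
\end{thebibliography}

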